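\title{Recoloring oriented graphs in linearly many steps}

\begin{abstract}
A $k$-dicoloring of a digraph $G$ is a coloring of its vertices with $k$ colors that has no monochromatic directed cycle. Let $\Delta_{\min}(G)$ be the maximum over all vertices of the smaller of the in-degree and the out-degree. We prove that if $G$ is an oriented graph on $n$ vertices and $k\ge\Delta_{\min}(G)+1$, then any $k$-dicoloring of $G$ can be turned into any other by at most $117n$ recolorings of single vertices, all intermediate colorings being $k$-dicolorings. This proves a conjecture posed in a paper of Picasarri-Arrieta, and the linear order is optimal. For arbitrary digraphs and $k\ge\Delta_{\min}(G)+2$ we prove the bound $4n$. The proofs are self-contained.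
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Digraphs are finite and have no loops and no parallel arcs. A pair of opposite arcs $uv,vu$ is a \emph{digon}, and an \emph{oriented graph} is a digraph without digons. Cycles of digraphs are directed, and a digon is a cycle of length $2$. For a digraph $G=(V,A)$ and a vertex $v$, we write $N^+_G(v)$ and $N^-_G(v)$ for the sets of out-neighbors and in-neighbors of $v$, and $d^+_G(v)$, $d^-_G(v)$ for their sizes. Put
\[
\Delta_{\min}(G)=\max_{v\in V}\ \min\bigl(d^+_G(v),d^-_G(v)\bigr).
\]
A set $Z\subseteq V$ is \emph{$G$-acyclic} if the induced subdigraph $G[Z]$ contains no cycle. A \emph{$k$-dicoloring} of $G$ is a map $\alpha\colon V\to\{1,\dots,k\}$ whose classes $\alpha^{-1}(i)$ are all $G$-acyclic. The \emph{$k$-dicoloring graph} $\mathcal D_k(G)$ has the $k$-dicolorings of $G$ as vertices, two of them being adjacent if they differ on exactly one vertex of $G$. A \emph{step} is a change of the color of one vertex. Thus the distance between $\alpha$ and $\beta$ in $\mathcal D_k(G)$ is the least number of steps that lead from $\alpha$ to $\beta$ through $k$-dicolorings, and $\operatorname{diam}\mathcal D_k(G)$ is the largest such distance (infinite if $\mathcal D_k(G)$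 is disconnected).

The parameter $\Delta_{\min}$ enters through one elementary fact. A step at $v$ can only create monochromatic cycles that pass through $v$ and have the new color of $v$, and such a cycle uses both an out-neighbor and an in-neighbor of $v$. Hence:

\medskip
\noindent\textbf{Safe rule.} \emph{In a dicoloring of a digraph, giving a vertex $v$ a color that is absent from its out-neighborhood, or absent from its in-neighborhood, yields a dicoloring.}
\medskip

If $k\ge\Delta_{\min}(G)+1$, every vertex has a side with at most $k-1$ neighbors, so some color is absent from that side. This is enough to guarantee that a $k$-dicoloring exists (Lemma~\ref{lem:H}), and with one color fewer it can fail: the directed triangle has $\Delta_{\min}=1$ and no $1$-dicoloring. For recoloring, however, the absent color may be the one the vertex already has, and then the safe rule offers no step. The two smallest cycles show both sides of this. Both have $\Delta_{\min}=1$; take $k=2$. The digon has two $2$-dicolorings, which differ on both vertices, so $\mathcal D_2$ is disconnected. The $2$-dicolorings of the directed triangle are the six nonconstant colorings; $\mathcal D_2$ is the $3$-cube without two antipodal vertices, that is, a $6$-cycle,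 of diameter $3=n$. A cycle of length at least $3$ leaves room to give two consecutive vertices the same color for a moment, and a digon does not.

For oriented graphs this room suffices for connectivity. It is known that for every oriented graph $G$ on $n$ vertices with $\Delta_{\min}(G)\ge1$ and every $k\ge\Delta_{\min}(G)+1$, any two $k$-dicolorings are at distance at most $2\Delta_{\min}(G)\,n$ in $\mathcal D_k(G)$. In the other direction, permuting the colors of a dicoloring cyclically changes every vertex, which gives the lower bound $n$. The question is whether the factor $\Delta_{\min}$ is needed, or whether a bounded number of steps per vertex suffices on average. The conjecture posed in~\cite{PA} is the latter: \emph{there is an absolute constant $c$ such that for every integer $k$ and every oriented graph $G$ on $n$ vertices with $k\ge\Delta_{\min}(G)+1$, the diameter of $\mathcal D_k(G)$ is at most $cn$.} We prove it.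

\begin{theorem}\label{thm:A}
For every oriented graph $G$ on $n$ vertices and every $k\ge\Delta_{\min}(G)+1$, we have $\operatorname{diam}\mathcal D_k(G)\le117\,n$. If moreover $k\ge2$, then $\operatorname{diam}\mathcal D_k(G)\ge n$.
\end{theorem}

With one more color, digons do no harm and the proof is short.

\begin{theorem}\label{thm:B}
For every digraph $G$ on $n$ vertices and every $k\ge\Delta_{\min}(G)+2$, we have $\operatorname{diam}\mathcal D_k(G)\le4n$. The hypothesis $k\ge\Delta_{\min}(G)+2$ cannot be weakened to $k\ge\Delta_{\min}(G)+1$, and the constant $4$ cannot be replaced by a constant below $3/2$.
\end{theorem}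

The proofs use neither the bound $2\Delta_{\min}n$ nor any other external theorem.

\subsection{Outline of the proof}

Steps are reversible, so it suffices to transform the two given dicolorings in parallel until they coincide, and to add up the steps.

We first replace $G$ by more restrictive digraphs on the same vertex set. In Section~\ref{sec:H} we build a digraph $H$ in which the small side of every vertex is its out-neighborhood; this already yields Theorem~\ref{thm:B} (Section~\ref{sec:B}). In Section~\ref{sec:D} we build from $H$ a digraph $D$ in which both degrees are at most $k-1$. Dicolorings of $D$ are dicolorings of $G$, and they are reached in at most $3n/2$ steps.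

The proof of Theorem~\ref{thm:A} then reduces the number of colors one at a time. With $q$ colors and degrees at most $q-1$, we empty one color $\kappa$ in both colorings, paint the same maximal $D$-acyclic set with $\kappa$ in both, and never touch that set again. What remains has $q-1$ colors and degrees at most $q-2$. There are about $k$ rounds, so emptying a color must cost only $O(n/k)$ steps. This is the heart of the paper (Section~\ref{sec:elim}). The vertices of color $\kappa$ are treated as tokens, and $\kappa$ is chosen so that there are $O(n/k)$ of them. A token that cannot be removed can be moved to any neighbor; a move across a digon of $D$ passes through a coloring that is not a dicoloring of $D$ but is a dicoloring of $G$, because $G$ is oriented. Tokens that come close to each other, or that reach a vertex of small degree, can be removed, and they are gathered along a tree that is short because degrees are large. A last token is removed by moving it around a cycle, by a parity argument that uses once more that $G$ is oriented. Section~\ref{sec:A} treats the final round, with two colors, and adds up the costs.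

\section{Turning the small side outward}\label{sec:H}

The safe rule applies to the out-side of some vertices and to the in-side of others. To treat all vertices alike we reverse the part of $G$ where the in-side is the small one. Let $G=(V,A)$ be any digraph on $n$ vertices, and let
\[
X=\{v\in V: d^+_G(v)\le d^-_G(v)\},\qquad Y=V\setminus X .
\]
Define a digraph $H$ on $V$ as follows. Inside $X$, the arcs of $H$ are those of $G$. Inside $Y$, the arcs of $H$ are those of $G$ reversed. Every arc $xy$ of $G$ with $x\in X$ and $y\in Y$ gives the digon $xy,yx$ of $H$. There are no other arcs; in particular the arcs of $G$ from $Y$ to $X$ are discarded.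

\begin{lemma}\label{lem:H}
Let $G$ be a digraph on $n$ vertices and $k\ge\Delta_{\min}(G)+1$.
\begin{itemize}
\item[(a)] $N^+_H(x)=N^+_G(x)$ for $x\in X$ and $N^+_H(y)=N^-_G(y)$ for $y\in Y$. Hence $d^+_H(v)\le\Delta_{\min}(G)$ for all $v$.
\item[(b)] Every $H$-acyclic set is $G$-acyclic.
\item[(c)] $H$ has a $k$-dicoloring, and therefore so does $G$.
\item[(d)] Every $k$-dicoloring of $G$ can be turned into a $k$-dicoloring of $H$ by at most $n/2$ steps through $k$-dicolorings of $G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The out-neighbors in $H$ of $x\in X$ are the $x'\in X$ and the $y\in Y$ with $xx'\in A$, respectively $xy\in A$. The out-neighbors in $H$ of $y\in Y$ are the $y'\in Y$ and the $x\in X$ with $y'y\in A$, respectively $xy\in A$. So $d^+_H(v)=\min(d^+_G(v),d^-_G(v))$ for every $v$.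

(b) A cycle of $G$ inside $X$ is a cycle of $H$, and a cycle of $G$ inside $Y$ is the reverse of a cycle of $H$. A cycle of $G$ that meets both sets contains an arc from $X$ to $Y$, whose ends form a digon of $H$. So the vertex set of any cycle of $G$ contains a cycle of $H$.

(c) We color every induced subdigraph $H'$ of $H$ by induction on its order. In-degrees and out-degrees of $H'$ have the same sum, so some vertex $v$ has $d^-_{H'}(v)\le d^+_{H'}(v)\le k-1$. Color $H'-v$ by induction and give $v$ a color absent from $N^-_{H'}(v)$; no monochromatic cycle passes through $v$. The statement for $G$ follows from (b).

(d) Let $Z$ be the smaller of $X$ and $Y$. Process the vertices $v\in Z$ one by one, giving $v$ a color absent from $N^+_H(v)$; one exists since $d^+_H(v)\le k-1$. By (a) and the safe rule in $G$, all colorings obtained are dicolorings of $G$. Suppose that at the end some cycle of $H$ is monochromatic. If it meets $Z$, let $v$ be its vertex in $Z$ that was processed last. The successor of $v$ on the cycle lies outside $Z$ or was processed before $v$, so its color did not change after $v$ was processed, and it differs from the color of $v$; this is a contradiction. So the cycle lies in $V\setminus Z$, which is $X$ or $Y$, and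 it is a cycle of $G$ or the reverse of one. This contradicts the fact that the final coloring is a dicoloring of $G$.
\end{proof}

\section{One spare color: proof of Theorem~\ref{thm:B}}\label{sec:B}

With $k\ge\Delta_{\min}(G)+2$ we have $d^+_H\le k-2$, so every vertex can always be moved away from any one prescribed color. This allows us to fix the vertices one at a time: choose a vertex $v$ of small in-degree, give it the same color $c$ in both colorings, and forbid $c$ on its in-neighbors for good. Each in-neighbor loses one color and one out-neighbor, so the natural statement for the induction uses lists. Given a set $L(v)$ of colors for each vertex $v$ of a digraph $\Gamma$, an \emph{$L$-dicoloring} is a coloring $\varphi$ with $\varphi(v)\in L(v)$ for all $v$ and without monochromatic cycle of $\Gamma$.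

\begin{lemma}\label{lem:lists}
Let $\Gamma$ be a digraph with lists satisfying $|L(v)|\ge d^+_\Gamma(v)+2$ for all $v$. Any two $L$-dicolorings $\varphi,\psi$ of $\Gamma$ are joined by at most $3|V(\Gamma)|$ steps through $L$-dicolorings.
\end{lemma}

\begin{proof}
We use induction on $|V(\Gamma)|$; the empty digraph needs no step. Choose $v$ with $d^-_\Gamma(v)\le d^+_\Gamma(v)$. For a color $c$, let $m(c)$ be the number of in-neighbors of $v$ with color $c$ in $\varphi$ plus the number of those with color $c$ in $\psi$. Then
\[
\sum_{c\in L(v)}m(c)\le 2d^-_\Gamma(v)\le 2d^+_\Gamma(v)<2|L(v)|,
\]
so $m(c)\le1$ for some $c\in L(v)$. If $m(c)=1$, we may assume by symmetry that $c$ occurs in $\varphi$, at the in-neighbor $w$. Since $|L(w)\setminus\{c\}|>d^+_\Gamma(w)$, some color of $L(w)\setminus\{c\}$ is absent from $N^+_\Gamma(w)$ in $\varphi$; give it to $w$. Now $c$ is absent from $N^-_\Gamma(v)$ in both colorings, and we give $v$ the color $c$ in both. These are at most three steps, all allowed by the safe rule.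

Delete $v$ and remove $c$ from $L(w)$ for every $w\in N^-_\Gamma(v)$. Such a $w$ loses at most one color and exactly one out-neighbor, so the new lists satisfy the hypothesis in $\Gamma-v$, and both colorings respect them. By induction they are joined in $\Gamma-v$ by at most $3(|V(\Gamma)|-1)$ steps. During these steps $v$ keeps the color $c$ and no in-neighbor of $v$ ever has it, so no monochromatic cycle passes through~$v$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:H}(d), at most $n/2$ steps turn each of the two given dicolorings of $G$ into a dicoloring of $H$. Lemma~\ref{lem:lists} with $\Gamma=H$ and all lists equal to $\{1,\dots,k\}$ joins these two by at most $3n$ steps through dicolorings of $H$, which are dicolorings of $G$ by Lemma~\ref{lem:H}(b). The total is at most $4n$.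

Let $G$ be the complete digraph on $k\ge2$ vertices, in which every pair of vertices forms a digon. Then $\Delta_{\min}(G)=k-1$, and the $k$-dicolorings are the bijections onto $\{1,\dots,k\}$. There are at least two of them and no two differ on exactly one vertex, so $\mathcal D_k(G)$ is disconnected although $k=\Delta_{\min}(G)+1$.

Let $G$ be the disjoint union of $n/2$ digons, so $\Delta_{\min}(G)=1$, and let $k\ge3$. Color every digon with $1,2$ and consider the dicoloring in which the two colors are exchanged. On each digon both vertices must change. If two steps sufficed, each vertex would go directly to its final color, and the first of the two steps would make the digon monochromatic. So each digon needs three steps, and the diameter is at least $\frac32n$.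
\end{proof}

The complete digraph also shows that the hypothesis ``oriented'' in Theorem~\ref{thm:A} is essential. In the proof of Lemma~\ref{lem:lists}, the second spare color is used only to move $w$ away from $c$. With lists of size $d^+_\Gamma+1$ the color $c$ may be the only one absent from $N^+_\Gamma(w)$, and the rest of the paper deals with this situation.

\section{Balancing the degrees}\label{sec:D}

From now on $G$ is an oriented graph on $n$ vertices, $k\ge\Delta_{\min}(G)+1$ and $k\ge2$, so $d^+_H\le k-1$. A digon of $H$ inside $X$ or inside $Y$ would be a digon of $G$. Therefore
\begin{equation}\label{eq:bip}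
\text{every digon of $H$ joins a vertex of $X$ to a vertex of $Y$.}
\end{equation}
A digon of $H$ comes from a single arc of $G$, so its two ends may share a color as long as nothing closes a cycle of $G$ through that arc. The next lemma is the tool that replaces the spare color.

\begin{lemma}[swap lemma]\label{lem:swap}
If $Z\subseteq V$ and $H[Z]$ has exactly two arcs, which form a digon, then $Z$ is $G$-acyclic.
\end{lemma}

\begin{proof}
By~\eqref{eq:bip} the digon is on some $x\in X$ and $y\in Y$, and $xy\in A(G)$. An arc of $G[Z]$ inside $X$ or inside $Y$ would give an arc of $H[Z]$ inside $X$ or inside $Y$, and there is none. So a cycle of $G[Z]$ alternates between $X$ and $Y$. Each of its arcs from $X$ to $Y$ gives a digon of $H[Z]$ and hence equals $xy$. Thus the cycle has exactly one arc from $X$ to $Y$, so it has length $2$, which is impossible in an oriented graph.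
\end{proof}

To apply the swap lemma we need tight control of the colors around a vertex that cannot be recolored. A bound on the out-degrees controls the out-neighbors only, while the in-degrees of $H$ may be large. We therefore pass to a digraph $D$ in which both degrees are bounded. A vertex whose in-degree is smaller than its out-degree can afford to trade its out-arcs for digons with its in-neighbors, and this trade does not raise the out-degree of those in-neighbors.

Starting from $V$, repeatedly remove a vertex whose in-degree is smaller than its out-degree in the subdigraph of $H$ induced by the remaining vertices, as long as there is one. Let $f_1,\dots,f_s$ be the removed vertices in the order of removal, and put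
\[
F=\{f_1,\dots,f_s\},\qquad R=V\setminus F,\qquad R_j=V\setminus\{f_1,\dots,f_{j-1}\}.
\]
In $H[R]$ every in-degree is at least the out-degree, and the two have the same sum, so $d^-_{H[R]}(u)=d^+_{H[R]}(u)$ for all $u\in R$. Define $D$ on $V$ by $D[R]=H[R]$ and, for each $i$ and each $u\in V\setminus\{f_1,\dots,f_i\}$ with $uf_i\in A(H)$, a digon between $u$ and $f_i$. There are no other arcs. In particular every arc of $D$ at a vertex of $F$ lies in a digon, so $N^+_D(f)=N^-_D(f)$ for $f\in F$; we call the elements of this set the \emph{$D$-neighbors} of $f$.

\begin{lemma}\label{lem:D}
\begin{itemize}
\item[(a)] $d^\pm_D(v)\le k-1$ for all $v\in V$, and $d^\pm_D(f)\le k-2$ for all $f\in F$.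
\item[(b)] Every $D$-acyclic set is $H$-acyclic, hence $G$-acyclic.
\item[(c)] Every $k$-dicoloring of $H$ can be turned into a $k$-dicoloring of $D$ by at most $n$ steps through $k$-dicolorings of $H$.
\end{itemize}
\end{lemma}

\begin{proof}
We use the following observation twice:
\begin{equation}\label{eq:first}
\begin{array}{l}
\text{if a cycle of $H$ meets $F$ and $f_i$ is its vertex of smallest index in $F$,}\\
\text{then the predecessor of $f_i$ on the cycle is a $D$-neighbor of $f_i$.}
\end{array}
\end{equation}
Indeed, the predecessor $u$ is not in $\{f_1,\dots,f_i\}$ and $uf_i\in A(H)$.

(a) The $D$-neighbors of $f_j$ are its in-neighbors in $H[R_j]$ and the vertices $f_i$ with $i<j$ and $f_jf_i\in A(H)$. The latter are the out-neighbors of $f_j$ in $H$ outside $R_j$. By the rule of removal, the number of $D$-neighbors is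
\[
d^-_{H[R_j]}(f_j)+d^+_H(f_j)-d^+_{H[R_j]}(f_j)\le d^+_H(f_j)-1\le k-2 .
\]
For $u\in R$, let $m$ be the number of indices $i$ with $uf_i\in A(H)$. Then $d^+_D(u)=d^+_{H[R]}(u)+m=d^+_H(u)\le k-1$ and $d^-_D(u)=d^-_{H[R]}(u)+m=d^+_D(u)$.

(b) A cycle of $H$ inside $R$ is a cycle of $D$. A cycle of $H$ that meets $F$ contains the two ends of a digon of $D$, by~\eqref{eq:first}.

(c) Process $f_1,\dots,f_s$ in this order, giving $f_j$ a color that none of its $D$-neighbors has; one exists by (a). At all times, a processed vertex has a color different from those of its $D$-neighbors: this holds when it is processed, and a $D$-neighbor processed later avoids its color. Suppose that processing $f_j$ creates a monochromatic cycle of $H$. It contains $f_j$, so its vertex $f_i$ of smallest index in $F$ has $i\le j$ and is processed, and by~\eqref{eq:first} it has a $D$-neighbor of its own color, a contradiction. At the end no vertex of $F$ lies on a monochromatic cycle of $D$, so such a cycle would lie in $D[R]=H[R]$, which is impossible in a dicoloring of $H$.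
\end{proof}

The digraph $D$ has two kinds of digons. Those inside $R$ are digons of $H$, and for $Z\subseteq R$ we have $D[Z]=H[Z]$, so the swap lemma can be read off from $D$. For sets that meet $F$ it cannot, but the vertices of $F$ have a spare color by Lemma~\ref{lem:D}(a), and we shall see that they never occur where a swap is needed.

\begin{example}\label{ex:four}
Let $G$ have the arcs $xy,\ ya,\ yb,\ ax,\ bx$ (Figure~\ref{fig:four}), and let $k=2$. Here $\Delta_{\min}(G)=1$, $X=\{x,a,b\}$ and $Y=\{y\}$. The digraph $H$ has the arcs $ax,bx$ and the digon on $x,y$. The vertices $a$ and $b$ have in-degree $0$ and out-degree $1$ in $H$, so $F=\{a,b\}$, $R=\{x,y\}$, and $D$ consists of the digon on $x,y$ and two isolated vertices. Color $x,a$ with $\kappa$ and $y,b$ with $\lambda$, and try to exchange the colors of $x$ and $y$. Neither can move first: the triangles $xya$ and $xyb$ of $G$ would become monochromatic. The set $Z=\{x,y,a\}$ induces only a digon in $D$ but is a cycle of $G$, so the condition $Z\subseteq R$ matters. After $a$ is recolored with $\lambda$, the class of $\kappa$ is $\{x\}$, the swap lemma applies to $\{x,y\}$, and we may recolor $y$ with $\kappa$ and then $x$ with $\lambda$.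
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,v/.style={circle,draw,inner sep=1pt,minimum size=15pt}]
\node[v] (x1) at (0,0) {$x$}; \node[v] (y1) at (2,0) {$y$};
\node[v] (a1) at (1,1) {$a$}; \node[v] (b1) at (1,-1) {$b$};
\draw[->] (x1)--(y1); \draw[->] (y1)--(a1); \draw[->] (y1)--(b1);
\draw[->] (a1)--(x1); \draw[->] (b1)--(x1); \node at (1,-1.7) {$G$};
\node[v] (x2) at (4,0) {$x$}; \node[v] (y2) at (6,0) {$y$};
\node[v] (a2) at (5,1) {$a$}; \node[v] (b2) at (5,-1) {$b$};
\draw[->] (x2) to[bend left=15] (y2); \draw[->] (y2) to[bend left=15] (x2);
\draw[->] (a2)--(x2); \draw[->] (b2)--(x2); \node at (5,-1.7) {$H$};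
\node[v] (x3) at (8,0) {$x$}; \node[v] (y3) at (10,0) {$y$};
\node[v] (a3) at (9,1) {$a$}; \node[v] (b3) at (9,-1) {$b$};
\draw[->] (x3) to[bend left=15] (y3); \draw[->] (y3) to[bend left=15] (x3);
\node at (9,-1.7) {$D$};
\end{tikzpicture}
\caption{An oriented graph $G$ with $\Delta_{\min}(G)=1$ and its two auxiliary digraphs. In $H$ the arc from $x\in X$ to $y\in Y$ becomes a digon and the arcs from $Y=\{y\}$ to $X=\{x,a,b\}$ are discarded. In $D$ the removed vertices $a,b$ are isolated.}\label{fig:four}
\end{figure}

\section{Eliminating one color}\label{sec:elim}

\subsection{Stages and the statement}

The recursion freezes vertices together with their colors. The following definition records what is needed about the part that is still free.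

\begin{definition}\label{def:stage}
Let $2\le q\le k$. A \emph{$q$-stage} consists of a set $W\subseteq V$, a set $C$ of $q$ colors, and a fixed coloring of $V\setminus W$ with colors outside $C$ whose classes are $G$-acyclic, such that
\[
d^\pm_{D[W]}(w)\le q-1\quad(w\in W),\qquad d^\pm_{D[W]}(f)\le q-2\quad(f\in F\cap W).
\]
A coloring $\varphi\colon W\to C$ is \emph{admissible} if its classes are $G$-acyclic, and \emph{good} if its classes are $D$-acyclic.
\end{definition}

An admissible coloring together with the fixed coloring of $V\setminus W$ is a $k$-dicoloring of $G$, and good colorings are admissible by Lemma~\ref{lem:D}(b). Within a stage, steps recolor vertices of $W$ with colors of $C$. We write $N^\pm(w)$ and $d^\pm(w)$ for neighborhoods and degrees in $D[W]$. Let $U$ be the underlying graph of $D[W]$, in which $u,v$ are adjacent if $uv$ or $vu$ is an arc; \emph{neighbor}, \emph{independent} and \emph{component} refer to $U$. A vertex $w\in W$ is \emph{full} if $d^+(w)=d^-(w)=q-1$. Full vertices lie in $R$ and have at least $q-1$ neighbors.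

\begin{proposition}\label{prop:elim}
Consider a $q$-stage with $q\ge3$, a good coloring $\varphi$ and a color $\kappa\in C$, and put $K_0=\varphi^{-1}(\kappa)$. Then at most $50|W|/q+6|K_0|$ steps through admissible colorings lead from $\varphi$ to a good coloring that does not use $\kappa$.
\end{proposition}

For $q=2$ the statement fails as soon as $D[W]$ contains a cycle, since a coloring with one color is then not good. For the rest of this section we fix the stage, with $q\ge3$, and the color $\kappa$. Vertices colored $\kappa$ are called \emph{tokens}, and $K$ denotes the current set of tokens.

\begin{example}\label{ex:hex}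
Let $G$ have vertices $c_0,\dots,c_5$ (indices modulo $6$), $s$, $t_1$, $t_2$, and arcs $c_ic_{i+1},\,c_ic_{i-1},\,sc_i$ for even $i$ and $c_ic_{i+3},\,c_it_1,\,c_it_2$ for odd $i$. The even $c_i$ have out- and in-degree $(2,2)$ and the odd $c_i$ have $(3,2)$, so $\Delta_{\min}(G)=2$, $X=\{c_0,c_2,c_4,t_1,t_2\}$ and $Y=\{c_1,c_3,c_5,s\}$. All arcs off the hexagon $c_0c_1\dots c_5$ go from $Y$ to $X$. Hence $H$ is the hexagon with every edge a digon, plus three isolated vertices; $F=\emptyset$ and $D=H$. Take $q=k=3$, $W=V$, $C=\{\kappa,a,b\}$, and color $s,t_1,t_2$ with $a$. Good colorings are those that are proper on the hexagon. In the coloring $(\kappa,a,b,\kappa,a,b)$ of $(c_0,\dots,c_5)$ every vertex of the hexagon sees both other colors, so no step on the hexagon keeps it good. Nevertheless $\kappa$ disappears in five steps: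
\[
\begin{array}{l}
(\kappa,a,b,\kappa,a,b)\to(\kappa,\kappa,b,\kappa,a,b)\to(a,\kappa,b,\kappa,a,b)\\[2pt]
\qquad\to(a,\kappa,a,\kappa,a,b)\to(a,b,a,\kappa,a,b)\to(a,b,a,b,a,b).
\end{array}
\]
The first two steps move the token from $c_0$ to $c_1$. The coloring in between is not good, but it is admissible: the class $\{c_0,c_1,c_3\}$ induces in $G$ the path $c_3c_0c_1$, as the swap lemma predicts. Now $c_2$ sees $\kappa$ twice, so it does not see $a$. Recoloring it with $a$ frees the color $b$ for the token at $c_1$, and then for the token at $c_3$. The general proof follows this pattern: a stuck token can be moved, and two tokens with a common neighbor are not both stuck.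
\end{example}

\subsection{Irreducible colorings}

The last three steps of Example~\ref{ex:hex} show the two direct ways of removing a token: recolor it, or first recolor a neighbor and take over its color. A good coloring $\varphi$ is \emph{irreducible} if neither way is open:
\begin{itemize}
\item[(I1)] no token can be recolored with a color $b\ne\kappa$ so that the coloring stays good;
\item[(I2)] no vertex $u\notin K$ that has a neighbor in $K$ can be recolored with a color $e\notin\{\kappa,\varphi(u)\}$ so that the coloring stays good.
\end{itemize}
Otherwise $\varphi$ is \emph{reducible}. If a vertex $w$ cannot be recolored with $c$, then by the safe rule it has both an out-neighbor and an in-neighbor of color $c$. With degrees at most $q-1$ this determines the colors around a token almost completely. Reversing all arcs of $D[W]$ preserves the degree bounds, goodness and irreducibility, so each statement below about out-neighbors implies its mirror image about in-neighbors.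

\begin{lemma}\label{lem:struct}
Let $\varphi$ be a good coloring that satisfies \textup{(I1)}.
\begin{itemize}
\item[(a)] For $v\in K$, each of $N^+(v)$ and $N^-(v)$ consists of exactly one vertex of each color of $C\setminus\{\kappa\}$. Hence tokens are full, $K\subseteq R$, and $K$ is independent.
\end{itemize}
Suppose that $\varphi$ also satisfies \textup{(I2)}. Let $u$ be a neighbor of a token $v$, and $b=\varphi(u)$.
\begin{itemize}
\item[(b)] If $u\in N^+(v)$, then $N^-(u)$ consists of exactly one vertex of each color of $C\setminus\{b\}$. If $u\in N^-(v)$, the same holds for $N^+(u)$. In both cases $u\in R$.
\item[(c)] If $vu$ is an arc of $D$ and $uv$ is not, then $N^+(u)\cap K=\emptyset$. If $uv$ is an arc and $vu$ is not, then $N^-(u)\cap K=\emptyset$.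
\item[(d)] $v$ is the only neighbor of $u$ in $K$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (I1), $v$ has an out-neighbor and an in-neighbor of each of the $q-1$ colors of $C\setminus\{\kappa\}$, and $d^\pm(v)\le q-1$ leaves room for nothing else.

(b) By (a), $b\ne\kappa$. By (I2), $u$ has an out-neighbor and an in-neighbor of each of the $q-2$ colors of $C\setminus\{\kappa,b\}$. If $u\in N^+(v)$, then $v$ is a further in-neighbor, of color $\kappa$, and this makes $q-1$ in-neighbors, the maximum. Since $d^-(u)=q-1$, we have $u\notin F$.

(c) Let $vu$ be an arc and $uv$ not. By (I1), recoloring $v$ with $b$ creates a cycle of color $b$ through $v$. By (a), $u$ is the only out-neighbor of $v$ of color $b$, so $u$ follows $v$ on this cycle. The vertex after $u$ is not $v$, so it is an out-neighbor of $u$ with color $b$ in $\varphi$. Together with the $q-2$ out-neighbors with colors in $C\setminus\{\kappa,b\}$, it exhausts $N^+(u)$.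

(d) Suppose that $u$ has two neighbors $v\ne v'$ in $K$. They are not both in $N^-(u)$ and not both in $N^+(u)$, since by (b) such a set contains only one vertex of color $\kappa$. So one of them, say $v$, is in $N^-(u)\setminus N^+(u)$, and $v'$ is in $N^+(u)$. This contradicts (c).
\end{proof}

\begin{lemma}[reduction]\label{lem:red}
If a good coloring $\varphi$ is reducible, then at most two steps through good colorings remove one token and leave all other tokens in place. If moreover $\varphi$ agrees with some irreducible coloring outside a component $Q$, then the removed token and the recolored vertices lie in $Q$.
\end{lemma}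

\begin{proof}
If (I1) fails, recolor a token that violates it. Otherwise (I2) fails for some neighbor $u$ of a token $v$ and some color $e$. Let $b=\varphi(u)$ and recolor $u$ with $e$; the coloring stays good. By Lemma~\ref{lem:struct}(a), $u$ was the only out-neighbor of $v$ of color $b$ or the only in-neighbor of $v$ of color $b$, so the safe rule now allows us to recolor $v$ with $b$. Whether a vertex $w$ violates (I1) or (I2) depends only on the colors in the component of $w$, because every cycle of $D[W]$ through $w$ lies in that component. This gives the last statement.
\end{proof}

We call the operation of Lemma~\ref{lem:red} a \emph{reduction}. When none is available, tokens can be moved. Let $\varphi$ be irreducible, $v$ a token, $u$ a neighbor of $v$ and $b=\varphi(u)$. The \emph{token move} from $v$ to $u$ consists of two steps: recolor $u$ with $\kappa$, then $v$ with $b$.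

\begin{lemma}[token move]\label{lem:move}
For an irreducible coloring, every token $v$ and every neighbor $u$ of $v$, the token move from $v$ to $u$ passes through an admissible coloring and ends in a good coloring with token set $(K\setminus\{v\})\cup\{u\}$.
\end{lemma}

\begin{proof}
Suppose first that $vu$ is an arc and $uv$ is not. By Lemma~\ref{lem:struct}(c), $\kappa$ is absent from $N^+(u)$, so the first step keeps the coloring good. Then $b$ is absent from $N^+(v)$ by Lemma~\ref{lem:struct}(a), so the second step keeps it good. The case where $uv$ is an arc and $vu$ is not is the mirror image.

Suppose now that $u,v$ form a digon, and let $Z=K\cup\{u\}$ be the class of $\kappa$ after the first step. By Lemma~\ref{lem:struct}(a),(b) we have $Z\subseteq R$, so $H[Z]=D[Z]$. By Lemma~\ref{lem:struct}(a),(d) the only arcs of $D[Z]$ are $uv$ and $vu$. So $Z$ is $G$-acyclic by the swap lemma. The other classes have not grown, so the intermediate coloring is admissible. After the second step the class of $\kappa$ is $Z\setminus\{v\}$, which is independent. The class of $b$ has lost $u$ and gained $v$, which has no out-neighbor of color $b$, so it is $D$-acyclic.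
\end{proof}

\subsection{The last token of a component}

By Lemma~\ref{lem:struct}, in an irreducible coloring tokens sit on full vertices and are pairwise at distance at least $3$. So moving tokens toward a vertex that is not full, or toward each other, forces reductions. What remains is a component in which all vertices are full and only one token is left. There we move the token around a cycle of length $\ell$. One full turn shifts the colors of the other $\ell-1$ vertices by one place, so the token returns to each vertex with different surroundings, and Lemma~\ref{lem:struct}(a) must hold both times.

\begin{lemma}[rotation]\label{lem:rot}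
Let $Q$ be a component all of whose vertices are full and which contains exactly one token. Let $c_0c_1\dots c_{\ell-1}$, $\ell\ge3$, be an induced cycle of $U[Q]$ with the token at $c_0$. Move the token along $c_0\to c_1\to\dots\to c_{\ell-1}\to c_0\to\cdots$ as long as the coloring is irreducible, for at most $2\ell$ token moves, and call the coloring after $t$ moves state $t$. Then either some state $t\le 2\ell$ is reducible, or the following hold: the cycle is a directed cycle of $D$ none of whose edges is a digon, the vertices $c_1,\dots,c_{\ell-1}$ all have the same color in state $0$, and state $2\ell$ equals state $0$.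
\end{lemma}

\begin{proof}
Assume that the states $0,\dots,2\ell$ are all irreducible. Let $a_i$ be the color of $c_i$ in state $0$, for $1\le i\le\ell-1$. Read the indices of $c$ modulo $\ell$ and the indices of $a$ modulo $\ell-1$.

\emph{The colors in state $t$.} We claim that in state $t$ the token is at $c_t$ and $c_{t+s}$ has color $a_{t+s}$ for $1\le s\le\ell-1$. This holds for $t=0$. In the move from state $t$ to state $t+1$, the vertices $c_{(t+1)+s}$ with $1\le s\le\ell-2$ keep their colors $a_{(t+1)+s}$, and $c_t=c_{(t+1)+(\ell-1)}$ receives the color $a_{t+1}=a_{(t+1)+(\ell-1)}$ of $c_{t+1}$. This proves the claim. In state $t$, the neighbor $c_{t+1}$ \emph{ahead} of the token has color $a_{t+1}$, and the neighbor $c_{t-1}=c_{t+\ell-1}$ \emph{behind} it has color $a_{t+\ell-1}=a_t$.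

\emph{Two visits to the same vertex.} Fix $i\in\{0,\dots,\ell-1\}$. The token is at $c_i$ in the states $i$ and $i+\ell$, and the colors (behind, ahead) are $(a_i,a_{i+1})$ in the first and $(a_{i+1},a_{i+2})$ in the second. As the cycle is induced, the other neighbors of $c_i$ are off the cycle and never change color. Let $M$ be $N^+(c_i)$ or $N^-(c_i)$. By Lemma~\ref{lem:struct}(a), in both states $M$ carries each color of $C\setminus\{\kappa\}$ exactly once, so the vertices of $M$ on the cycle carry the same set of colors in both states, without repetition. Therefore:
\begin{itemize}
\item if $M$ contains $c_{i+1}$ but not $c_{i-1}$, then $a_{i+1}=a_{i+2}$;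
\item if $M$ contains $c_{i-1}$ but not $c_{i+1}$, then $a_i=a_{i+1}$;
\item if $M$ contains both, then $a_i\ne a_{i+1}$ and $\{a_i,a_{i+1}\}=\{a_{i+1},a_{i+2}\}$, that is, $a_i=a_{i+2}\ne a_{i+1}$.
\end{itemize}
Call $c_i$ a \emph{flow vertex} if neither $N^+(c_i)$ nor $N^-(c_i)$ contains both $c_{i-1}$ and $c_{i+1}$. Then one of the two is only an in-neighbor and the other only an out-neighbor, and the first two items give $a_i=a_{i+1}=a_{i+2}$. If $c_i$ is not a flow vertex, the third item gives $a_i=a_{i+2}\ne a_{i+1}$, and then the first two items show that each of $N^+(c_i)$, $N^-(c_i)$ contains both or none of $c_{i-1},c_{i+1}$. So in that case either both cycle edges at $c_i$ are digons, or neither is and $c_i$ is a source or a sink of the cycle.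

It follows that for $0\le i\le\ell-2$, the vertex $c_i$ is a flow vertex if and only if $a_{i+1}=a_{i+2}$, and this holds if and only if $c_{i+1}$ is a flow vertex. So all $c_i$ are flow vertices or none is.

\emph{Parity.} Suppose that none is. Then $a_i=a_{i+2}\ne a_{i+1}$ for all $i$ modulo $\ell-1$. If $\ell-1$ were odd, $a_i=a_{i+2}$ would make all $a_i$ equal; so $\ell-1$ is even and $\ell$ is odd. If some edge of the cycle is a digon, then all are, since the two edges at each $c_i$ are of the same kind. As $Q\subseteq R$ and $D[R]=H[R]$, by~\eqref{eq:bip} the cycle alternates between $X$ and $Y$, so $\ell$ is even, a contradiction. If no edge is a digon, every $c_i$ is a source or a sink of the cycle, each edge joins a source to a sink, and again $\ell$ is even, a contradiction.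

So all $c_i$ are flow vertices. Then no edge is a digon, each $c_i$ has one in-neighbor and one out-neighbor on the cycle, which is therefore directed, and all $a_i$ are equal. In state $2\ell$ the token is at $c_{2\ell}=c_0$ and the other vertices of the cycle have the common color, as in state $0$.
\end{proof}

\begin{remark}\label{rem:pent}
The appeal to~\eqref{eq:bip} cannot be avoided. On a $5$-cycle all of whose edges are digons, with $q=3$, the coloring $(\kappa,a,b,a,b)$ is irreducible, and exchanging the colors of the token and its neighbor ahead gives $(a,\kappa,b,a,b)$, which has the same form. The color $\kappa$ cannot be eliminated, because an odd cycle has no proper coloring with two colors. By~\eqref{eq:bip}, $D[R]$ contains no odd cycle of digons.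
\end{remark}

A rotation fails to produce a reducible state only on a monochromatic directed cycle. Two out-neighbors of a token have different colors, so a cycle that leaves the token by an out-neighbor and returns by an out-neighbor cannot be made of such cycles. The next lemma makes this precise; the work is to pass from an arbitrary cycle to induced ones.

\begin{lemma}[last token]\label{lem:last}
Let $Q$ be a component all of whose vertices are full, and let $\varphi$ be an irreducible coloring with exactly one token in $Q$, at the vertex $x$. Let $B$ be a cycle of $U[Q]$ through $x$, not necessarily induced, such that both neighbors of $x$ along $B$ lie in $N^+(x)$. Then at most $2|V(B)|+4$ token moves in $Q$ lead to a reducible coloring.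
\end{lemma}

\begin{proof}
Let $M=V(B)\setminus\{x\}$ and $O=N^+(x)\cap M$. The graph $U[M]$ is connected and $|O|\ge2$. Choose distinct $p,p'\in O$ at minimum distance in $U[M]$, and a shortest path $\Pi$ from $p$ to $p'$ in $U[M]$. A shortest path is induced, and by the choice of $p,p'$ no interior vertex of $\Pi$ is in $O$. Let $i_1,\dots,i_m$ be the interior vertices of $\Pi$ that are neighbors of $x$, in order from $p$ to $p'$; they lie in $N^-(x)\setminus N^+(x)$. Any segment of $\Pi$ between two consecutive vertices of the sequence $p,i_1,\dots,i_m,p'$ forms with $x$ an induced cycle of $U[Q]$ of length between $3$ and $|V(B)|$.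

If $m=0$, take the cycle formed by $x$ and $\Pi$. Both neighbors of $x$ on it are in $N^+(x)$, so it is not a directed cycle without digons, and Lemma~\ref{lem:rot} gives a reducible state within $2|V(B)|$ moves. If $m\ge2$, take the cycle formed by $x$ and the segment from $i_1$ to $i_2$. Both neighbors of $x$ on it are in $N^-(x)$, so again it is not a directed cycle without digons, and the same bound follows.

Let $m=1$, and let $B_1,B_2$ be the induced cycles formed by $x$ and the segments from $p$ to $i_1$ and from $i_1$ to $p'$. They have $|V(\Pi)|+3\le|V(B)|+2$ vertices together, since $i_1$ is counted twice and $x$ is added twice. Move the token twice around $B_1$ and then twice around $B_2$, stopping at the first reducible state. If there is none, Lemma~\ref{lem:rot} for $B_1$ gives $\varphi(p)=\varphi(i_1)$ and brings us back to $\varphi$, and Lemma~\ref{lem:rot} for $B_2$ gives $\varphi(i_1)=\varphi(p')$. Then two out-neighbors of the token $x$ have the same color, contradicting Lemma~\ref{lem:struct}(a). So a reducible state occurs within $2(|V(B)|+2)$ moves.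
\end{proof}

\subsection{Gathering the tokens along a short tree}

Moving the tokens along a spanning tree of a component $Q$ could take $|Q|$ moves, which is too many by a factor $q$. But full vertices have at least $q-1$ neighbors, so about $|Q|/q$ well-spread vertices are within distance $2$ of everything, and a tree through these is short.

\begin{lemma}\label{lem:tree}
Let $\Gamma$ be a connected graph, let $P$ be a nonempty set of vertices such that every vertex is within distance $2$ of $P$, and let $T_0$ be any set of vertices. Then $\Gamma$ contains a tree that contains $P\cup T_0$ and has at most $5(|P|-1)+2|T_0|$ edges.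
\end{lemma}

\begin{proof}
Consider the auxiliary graph on $P$ in which two vertices are adjacent if their distance in $\Gamma$ is at most $5$. Suppose it is disconnected. Then $P$ has a partition into nonempty sets $P_1,P_2$ at distance $m\ge6$ in $\Gamma$. Let $y_0\dots y_m$ be a shortest path from $P_1$ to $P_2$. If $y_3$ is within distance $2$ of $P_1$, the distance from $P_1$ to $P_2$ is at most $2+(m-3)<m$; if it is within distance $2$ of $P_2$, that distance is at most $3+2<m$. Both are contradictions, so the auxiliary graph has a spanning tree. Replace each of its $|P|-1$ edges by a path of length at most $5$ in $\Gamma$, and join each vertex of $T_0$ to $P$ by a path of length at most $2$. The union of these paths and $P$ is a connected subgraph with at most $5(|P|-1)+2|T_0|$ edges; take a spanning tree of it.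
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:elim}]
We use only reductions and token moves, so all colorings are admissible by Lemmas~\ref{lem:red} and~\ref{lem:move}. To \emph{reduce fully} means to apply reductions until the coloring is irreducible. A token move keeps the number of tokens and a reduction lowers it by one, so there are at most $|K_0|$ reductions in total, and they cost at most $2|K_0|$ steps. It remains to count token moves.

Reduce fully, and then treat the components one after another. When we start with a component $Q$ the coloring is irreducible; let $K_Q=K\cap Q$ and $t_Q=|K_Q|$, and skip $Q$ if $t_Q=0$. Tokens never leave their component, so $\sum_Qt_Q\le|K_0|$. We show that at most $25|Q|/q+2t_Q$ token moves in $Q$, with reductions, lead to an irreducible coloring without tokens in $Q$.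

Call a vertex \emph{deep} if it and all its neighbors are full. Let $J$ be a maximal set of deep vertices of $Q$ at pairwise distance at least $3$ in $U$. The closed neighborhoods of the vertices of $J$ are disjoint and have at least $q$ vertices each, so $|J|\le|Q|/q$. By maximality, every deep vertex of $Q$ is within distance $2$ of $J$.

\emph{Case 1: $Q$ contains a vertex that is not full.} Let $Q'$ be the connected graph obtained from $U[Q]$ by identifying all vertices that are not full into one vertex $\infty$. A full vertex is either deep or adjacent to $\infty$, and identification does not increase distances, so every vertex of $Q'$ is within distance $2$ of $P=J\cup\{\infty\}$. Tokens are full by Lemma~\ref{lem:struct}(a), so $K_Q\subseteq V(Q')\setminus\{\infty\}$. Lemma~\ref{lem:tree} gives a tree $T$ in $Q'$ containing $\infty$ and $K_Q$ with at most $5|J|+2t_Q$ edges. Root $T$ at $\infty$.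

Process the non-root vertices $y$ of $T$ in order of nonincreasing depth, as follows: if $y$ is a token, move the token to the parent of $y$ (to a neighbor of $y$ that is not full, if the parent is $\infty$), and reduce fully. The coloring is irreducible whenever a vertex is about to be processed, so the move is allowed. We claim that before and after each processing, all tokens of $Q$ are on unprocessed non-root vertices of $T$. This holds at the start. A token moved to a non-root parent lands on a vertex of smaller depth than $y$, which is unprocessed. A token moved to a vertex that is not full is gone after the full reduction, because tokens of an irreducible coloring are full and reductions do not move tokens. Reductions create no tokens, so the claim follows, and at the end $Q$ has no token. There is at most one token move per edge of $T$, so at most $5|Q|/q+2t_Q$ moves.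

\emph{Case 2: all vertices of $Q$ are full.} Then $|Q|\ge q$, all vertices of $Q$ are deep, $J\ne\emptyset$, and every vertex of $Q$ is within distance $2$ of $J$. There is no place where a token vanishes, so we gather the tokens at a vertex $x$ that lies on a short cycle as in Lemma~\ref{lem:last}. Take a breadth-first search tree $S$ of $U[Q]$, a spanning tree in which the depth of a vertex is its distance from the root. Let $L_0,\dots,L_h$ be the sets of vertices of depth $0,\dots,h$, where $h\ge1$ is the largest depth; edges of $U[Q]$ join vertices whose depths differ by at most $1$. For each $i\ge0$ with $3i+1\le h$, the closed neighborhood of a vertex of $L_{3i+1}$ has at least $q$ vertices and lies in $L_{3i}\cup L_{3i+1}\cup L_{3i+2}$. These sets are disjoint for different $i$, and there are $\lceil h/3\rceil$ values of $i$. So $qh/3\le|Q|$, that is, $h\le3|Q|/q$. Fix $x\in L_h$; it is a leaf of $S$.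

Lemma~\ref{lem:tree} with $P=J$ gives a tree $T$ in $U[Q]$ containing $K_Q\cup\{x\}$ with at most $5(|J|-1)+2(t_Q+1)\le5|Q|/q+2t_Q$ edges. Root $T$ at $x$ and process the non-root vertices by nonincreasing depth, moving a token at $y$ to the parent of $y$ and reducing fully. The parent is not a token at that time, as $K$ is independent, and it has smaller depth than $y$, so all tokens of $Q$ are always on unprocessed vertices of $T$ or on $x$. After at most $5|Q|/q+2t_Q$ token moves the coloring is irreducible and $Q$ has no token, or exactly one, at $x$.

In the latter case, $|N^+(x)|=q-1\ge2$; this is where $q\ge3$ is used. Take $p\ne p'$ in $N^+(x)$. The path from $p$ to $p'$ in $S$ avoids the leaf $x$ and has at most $2h+1$ vertices. Together with $x$ it forms a cycle $B$ as in Lemma~\ref{lem:last}, with $|V(B)|\le2h+2$. So the coloring becomes reducible after at most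
\[
2(2h+2)+4=4h+8\le12\,\frac{|Q|}q+8\,\frac{|Q|}q=20\,\frac{|Q|}q
\]
further token moves, where we used $|Q|\ge q$. Nothing has changed outside $Q$ since the last irreducible coloring, so by Lemma~\ref{lem:red} the next reduction removes the token of $Q$; then reduce fully. In Case 2 there are at most $25|Q|/q+2t_Q$ token moves.

After all components are treated, the coloring is good and has no token. Each token move costs two steps, so the total number of steps is at most
\[
2|K_0|+\sum_Q\Bigl(50\,\frac{|Q|}q+4t_Q\Bigr)\le50\,\frac{|W|}q+6|K_0|.\qedhere
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}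

\subsection{Two colors}

The recursion stops at $q=2$, where no color can be eliminated but $D[W]$ is simple enough to be handled directly. The last three steps of Example~\ref{ex:four} are an instance of the following proof.

\begin{lemma}\label{lem:two}
In a $2$-stage, any two good colorings $\varphi,\psi$ are joined by at most $2|W|$ steps through admissible colorings.
\end{lemma}

\begin{proof}
All in- and out-degrees in $D[W]$ are at most $1$, and the vertices of $F\cap W$ are isolated. So each component of $D[W]$ is a directed path, possibly a single vertex, or a directed cycle of length $\ell\ge2$, and the cyclic components lie in $R$. A coloring is good if and only if both colors occur on every cyclic component. Let $C=\{\kappa,\lambda\}$.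

Starting from $\varphi$, recolor with $\lambda$ all vertices of color $\kappa$ on path components, and all but one of the vertices of color $\kappa$ on each cyclic component. All these colorings are good. A cyclic component of length $\ell$ has between $1$ and $\ell-1$ vertices of color $\kappa$, so this costs at most $\ell-2$ steps there, and at most one step per vertex on path components. Do the same starting from $\psi$. The two resulting colorings use $\kappa$ on exactly one vertex of each cyclic component and nowhere else, so they differ only in the position of that vertex on some cyclic components.

Treat these components one at a time. To move the color $\kappa$ from $z$ to $z'$, recolor $z'$ with $\kappa$ and then $z$ with $\lambda$. The final coloring is good. If $\ell\ge3$, the intermediate coloring still uses $\lambda$ on the component, so it is good. If $\ell=2$, let $K$ be the class of $\kappa$ before the two steps and $Z=K\cup\{z'\}$. Since $K$ has exactly one vertex on each cyclic component and none elsewhere, $Z\subseteq R$ and $H[Z]=D[Z]$ consists of the digon on $z,z'$ alone. By the swap lemma $Z$ is $G$-acyclic, and the class of $\lambda$ has not grown, so the intermediate coloring is admissible.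

In total we use at most $2(\ell-2)+2\le2\ell$ steps on a cyclic component of length $\ell$ and at most two steps per vertex on path components.
\end{proof}

\subsection{The recursion}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $k=1$ there is at most one coloring and nothing to prove. Let $k\ge2$, and let $\alpha,\beta$ be $k$-dicolorings of $G$. By Lemmas~\ref{lem:H}(d) and~\ref{lem:D}(c), at most $\frac n2+n$ steps through dicolorings of $G$ turn each of them into a dicoloring of $D$; together this costs at most $3n$ steps. By Lemma~\ref{lem:D}(a), $W_k=V$ with all $k$ colors is a $k$-stage, and the two colorings are good.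

\emph{From $q$ to $q-1$ colors.} Let $3\le q\le k$. Suppose that the two current colorings agree outside a set $W_q$, that $W_q$ with a set $C$ of $q$ colors and this common coloring of $V\setminus W_q$ is a $q$-stage, and that the restrictions $\varphi,\psi$ to $W_q$ are good. The numbers $|\varphi^{-1}(c)|+|\psi^{-1}(c)|$, $c\in C$, add up to $2|W_q|$, so some $\kappa\in C$ has $|\varphi^{-1}(\kappa)|+|\psi^{-1}(\kappa)|\le2|W_q|/q$. Proposition~\ref{prop:elim}, applied to $\varphi$ and to $\psi$, leads to good colorings $\varphi',\psi'$ that avoid $\kappa$, in at most
\[
2\cdot50\,\frac{|W_q|}q+6\cdot\frac{2|W_q|}q=112\,\frac{|W_q|}q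
\]
steps altogether. Since $\varphi'$ uses at most $q-1$ colors, one of its classes has at least $|W_q|/(q-1)$ vertices. Extend it to an inclusion-maximal $D$-acyclic subset $S_q$ of $W_q$. In both $\varphi'$ and $\psi'$, recolor the vertices of $S_q$ with $\kappa$, one by one. The class of $\kappa$ stays inside $S_q$ and the other classes only shrink, so all colorings are good. This costs $2|S_q|$ steps.

Put $W_{q-1}=W_q\setminus S_q$ with color set $C\setminus\{\kappa\}$. The two colorings now agree outside $W_{q-1}$, where their classes are $G$-acyclic, and their restrictions to $W_{q-1}$ are good. For $w\in W_{q-1}$, the maximality of $S_q$ gives a cycle of $D[S_q\cup\{w\}]$, which passes through $w$; so $w$ has an out-neighbor and an in-neighbor in $S_q$. Hence both degrees of $w$ in $D[W_{q-1}]$ are at least one less than in $D[W_q]$, and we have a $(q-1)$-stage.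

\emph{Counting.} The size of $S_q$ matters here: it keeps $|W_q|/q$ from growing as $q$ decreases. We have $|W_{q-1}|\le|W_q|\,\frac{q-2}{q-1}$ and $|W_k|=n$, so $|W_q|\le n\,\frac{q-1}{k-1}$ by downward induction on $q$. Since $\frac{q-1}q\le\frac{k-1}k$,
\[
\frac{|W_q|}q\le\frac n{k-1}\cdot\frac{q-1}q\le\frac nk .
\]
At $q=2$, Lemma~\ref{lem:two} joins the two colorings in at most $2|W_2|$ steps. The sets $S_k,\dots,S_3,W_2$ partition $V$, so the distance between $\alpha$ and $\beta$ is at most
\[
3n+\sum_{q=3}^k112\,\frac nk+2\sum_{q=3}^k|S_q|+2|W_2|\le3n+112n+2n=117n .
\]

\emph{The lower bound.} By Lemma~\ref{lem:H}(c), $G$ has a $k$-dicoloring $\alpha$. For $k\ge2$ let $\pi$ be a permutation of the colors without fixed point. Then $\pi\circ\alpha$ has the same classes as $\alpha$, so it is a $k$-dicoloring, and it differs from $\alpha$ on all $n$ vertices. Each step changes one vertex, so their distance is at least $n$.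
\end{proof}

\begin{thebibliography}{9}

\bibitem{PA}
Lucas Picasarri-Arrieta,
\emph{Strengthening the Directed Brooks' Theorem for oriented graphs and consequences on digraph redicolouring},
arXiv:2301.04881 (2023).

\end{thebibliography}
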